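# The $Q_n$-homology of real Grassmannians

## Milnor primitives, Grassmannians and Borel cohomology

Throughout, $F=\mathbb F_2$, cohomology has coefficients in $F$, the integer $n\ge 0$ is fixed, and
$$N=2^n,\qquad q=2N=2^{n+1}.$$

**Definition 1 (Milnor primitives).** The elements $Q_n$ of the mod 2 Steenrod algebra are given by $Q_0=Sq^1$ and $Q_n=[Q_{n-1},Sq^{2^n}]$. We write $Q=Q_n$. It raises degree by $q-1$ and satisfies $Q^2=0$.

The textbook facts we use are these. $Q$ is natural, also on relative groups; it commutes with connecting homomorphisms; and it is a derivation, $Q(uv)=(Qu)v+u(Qv)$. Three consequences will come up constantly. First, for $\deg x=1$,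
$$Qx=x^{q}.\tag{1}$$
This follows by induction from the recursion: $Q_0x=x^2$, and for $n\ge1$ we have $Sq^{2^n}x=0$, so $Q_nx=Sq^{2^n}(x^{2^n})=x^{2^{n+1}}$. Second, $Q(u^2)=2u\,Qu=0$. Third, $Q$ vanishes on any cohomology concentrated in even degrees, because $q-1$ is odd.

*Example.* On $H^*(BO(1))=F[x]$ we get $Qx^k=k\,x^{k+q-1}$: odd powers move up to even powers, even powers die.

**Definition 2 ($Q$-homology).** For a space $X$, $H(H^*(X);Q)=\ker Q/\operatorname{im}Q$, and $k_{Q_n}(X)$ is its total dimension over $F$. We use the same notation $H(M;Q)$ for any graded module $M$ with a square-zero operator of degree $q-1$.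

*Example.* $H(F[x];Q)$ has basis $1,x^2,\dots,x^{2(N-1)}$: the even powers $x^{2j}$ with $j\ge N$ are the images $Q(x^{2j-q+1})$.

A short exact sequence $0\to M'\to M\to M''\to0$ of such modules gives an exact triangle in homology whose connecting map has degree $q-1$. The Künneth theorem holds, since $F$ is a field.

**Definition 3 (Stiefel–Whitney polynomial, roots).** For a real vector bundle $\xi$ of rank $a$, put $w_\xi(x)=\sum_i w_i(\xi)x^{a-i}$. We use $H^*(BO(a))=F[x_1,\dots,x_a]^{S_a}\subset H^*(BO(1)^a)$ and write $w_\xi(x)=\prod_i(x+x_i)$; the $x_i$ are the roots of $\xi$. A symmetric polynomial in the roots denotes the corresponding characteristic class. Polynomials multiply under direct sums.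

*Example.* If $\xi$ is complex with mod 2 Chern polynomial $p(z)=\prod_\alpha(z+e_\alpha)$, then $w_\xi(x)=p(x^2)$. Hence $w_\xi(x)^2=\prod_\alpha(x^2+e_\alpha)^2$, so the squares of the real roots of $\xi$ form the multiset $\{e_1,e_1,e_2,e_2,\dots\}$. If $\xi$ is real with roots $x_i$, then $\xi\otimes\mathbb C\cong\xi\oplus\xi$ as a real bundle, so its mod 2 Chern polynomial is $\prod_i(z+x_i^2)$.

**Definition 4 (Thom classes and the classes $\theta_\xi$).** Let $\xi$ be a real bundle of rank $a$ over $Y$ with Thom class $\tau_\xi$. By the Thom isomorphism there is a unique $\theta_\xi\in H^{q-1}(Y)$ with $Q\tau_\xi=\tau_\xi\theta_\xi$.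

These classes are natural. Since $\tau_{\xi\oplus\eta}$ is a product of Thom classes, $\theta_{\xi\oplus\eta}=\theta_\xi+\theta_\eta$. Restricting to the zero section gives $Qw_a(\xi)=w_a(\xi)\theta_\xi$. If $\xi$ is complex of complex rank $c$, then $\theta_\xi=0$, because $\tau_\xi$ is pulled back from the Thom space over $BU(c)$, whose cohomology lies in even degrees.

*Example.* For the universal line bundle, $x^q=Qx=x\theta$ in the domain $F[x]$, so $\theta=x^{q-1}$.

**Definition 5 (real Grassmannian).** $\operatorname{Gr}_d(\mathbb R^m)$, $0\le d\le m$, is the manifold of $d$-planes in $\mathbb R^m$. It is compact of dimension $d(m-d)$, its cohomology has total dimension $\binom md$ and is generated as a ring by the Stiefel–Whitney classes of the tautological bundle. If $w,\bar w$ are the polynomials of the tautological and quotient bundles, then $w\bar w=x^m$.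

*Example.* For $\operatorname{Gr}_2(\mathbb R^4)$, solving $w\bar w=x^4$ gives $\bar w_1=w_1$, $\bar w_2=w_1^2+w_2$, and the remaining relations $w_1^3=0$, $w_1^2w_2+w_2^2=0$. A basis is $1,\ w_1,\ w_1^2,\ w_2,\ w_1w_2,\ w_2^2$, six elements as it should be.

**Definition 6 (Poincaré series, Gaussian binomials).** $P(M)=\sum_i\dim M^i\,t^i$, and we always write $y=t^2$. Inequalities between series are coefficientwise. For an indeterminate $v$ put $(v)_h=\prod_{i=1}^h(1-v^i)$, and $\binom hj_v=\frac{(v)_h}{(v)_j(v)_{h-j}}$ for $0\le j\le h$, zero otherwise. Also $(-y;y)_h=\prod_{i=1}^h(1+y^i)=(y^2)_h/(y)_h$.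

*Example.* $\binom21_v=1+v$. A polynomial ring on classes of degrees $2,4,\dots,2h$ has series $1/(y)_h$. We use two standard facts. The sum of $y^{o_1+\dots+o_s}$ over $s$-element subsets of $\{0,\dots,N-1\}$ is $y^{s(s-1)/2}\binom Ns_y$. The ring $F[e_1,\dots,e_h]^{S_j\times S_{h-j}}$ is free over $F[e_1,\dots,e_h]^{S_h}$ on $\binom hj$ homogeneous elements, counted by $\binom hj_y$ if $\deg e_\alpha=2$.

In an exact triangle as above, $P(H(M))\le P(H(M'))+P(H(M''))$, by exactness in the middle.

**Definition 7 (Borel cohomology).** For a group $K$ acting on $Y$, $Y_{hK}=EK\times_KY$ and $H_K^*(Y)=H^*(Y_{hK})$, a module over $H^*(BK)$.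

Let $K$ be compact connected with $H^*(BK)$ polynomial on even-degree classes (a torus or $U(r)$), acting linearly on $\mathbb R^m$, and let $Y=\operatorname{Gr}_d(\mathbb R^m)$. The tautological bundle extends to $Y_{hK}$ and its classes generate the cohomology of the fiber $Y$. By the Leray–Hirsch theorem,
$$H_K^*(Y)\ \text{is free over}\ H^*(BK),\qquad H_K^*(Y)\otimes_{H^*(BK)}F=H^*(Y),\tag{2}$$
compatibly with $Q$. Since $Q=0$ on $H^*(BK)$, the derivation $Q$ is $H^*(BK)$-linear on $H^*_K(Y)$.

*Example.* Let $U(r)$ act on $\mathbb C^r=\mathbb R^{2r}$, $B=H^*(BU(r))=F[c_1,\dots,c_r]$, $Y=\operatorname{Gr}_1(\mathbb R^{2r})$. With $v=w_1$ of the tautological line bundle, $x+v$ divides $f(x)=\sum_ic_ix^{2(r-i)}$, where $c_0=1$, so $f(v)=0$. Since $1,v,\dots,v^{2r-1}$ is a $B$-basis, $H_{U(r)}^*(Y)=B[v]/(f(v))$. The relation expresses $c_r$ through the rest, so this ring is just $F[c_1,\dots,c_{r-1},v]$.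

**Definition 8 (Koszul complex).** For $B=F[c_1,\dots,c_r]$ let $K=B\otimes\Lambda(\theta_1,\dots,\theta_r)$ with the $B$-linear derivation $\partial\theta_i=c_i$. It is a free resolution of $F$ over $B$, so for a $B$-module $M$ the homology of $M\otimes_BK$ is $\operatorname{Tor}^B(M,F)$. We give $\theta_i$ the unusual degree $2i-(q-1)$, so that $\partial$ raises degree by $q-1$, just like $Q$.

*Example.* For $M=B/(c_{h+1},\dots,c_r)$, the elements $c_1,\dots,c_h$ form a regular sequence generating the augmentation ideal of $M$, and $c_{h+1},\dots,c_r$ act by zero. Hence $\operatorname{Tor}^B(M,F)=\Lambda(\theta_{h+1},\dots,\theta_r)$, of dimension $2^{r-h}$.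

## A conjectural formula for $k_{Q_n}(\operatorname{Gr}_d(\mathbb R^m))$

How many classes of $H^*(\operatorname{Gr}_d(\mathbb R^m))$ survive to $Q_n$-homology? The question comes from Nicholas J. Kuhn and Christopher J. R. Lloyd, "Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory", arXiv:2111.08812 (2021). If $m\le 2^{n+1}$, then $Q_n$ acts trivially and the answer is $\binom md$. For larger $m$ a formula was conjectured, known for $n=0$, for $d=1$ and for $d=2$. We prove it in general.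

**Theorem 1.** Let $n\ge0$, $m=2^{n+1}-\epsilon+2l$ with $\epsilon\in\{0,1\}$, $l\ge0$, and $0\le d\le m$. Then
$$k_{Q_n}(\operatorname{Gr}_d(\mathbb R^m))=\sum_{i=0}^{\lfloor d/2\rfloor}\binom{2^{n+1}-\epsilon}{d-2i}\binom li=[t^d]\,(1+t)^{q-\epsilon}(1+t^2)^l.\tag{3}$$

The proof gives more, namely all degrees.

**Theorem 2.** If $m=2r$ with $r\ge N$, the Poincaré polynomial of $H(H^*(\operatorname{Gr}_d(\mathbb R^m));Q_n)$ is
$$\sum_{\substack{0\le s\le N\\ s+2j=d}}t^{s(s-1)}\binom Ns_{t^2}\binom{r-s}j_{t^4}\prod_{i=r-s+1}^r\bigl(1+t^{2i-2N+1}\bigr).\tag{4}$$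
If $m=2r+1$ with $r\ge N-1$, it is
$$\sum_{0\le s\le\min(d,N-1)}t^{s(s+1)}\binom{N-1}s_{t^2}\binom{r-s}{\lfloor(d-s)/2\rfloor}_{t^4}\prod_{i=r-s+1}^r\bigl(1+t^{2i-2N+1}\bigr).\tag{5}$$

## Projective spaces, small $m$, and $\operatorname{Gr}_2(\mathbb R^4)$

Take $d=1$. Then $H^*(\operatorname{Gr}_1(\mathbb R^m))=F[v]/(v^m)$ and $Qv^k=kv^{k+q-1}$, nonzero exactly for odd $k\le m-q=2l-\epsilon$. There are $l$ such $k$, so $k_Q=m-2l=q-\epsilon$, in agreement with (3). As $m$ grows beyond $q$, the value alternates between $q$ and $q-1$.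

Take $n=0$ and $\operatorname{Gr}_2(\mathbb R^4)$, with the basis of Definition 5. Here $Sq^1w_1=w_1^2$, $Sq^1w_2=w_1w_2$, $Sq^1(w_1w_2)=2w_1^2w_2=0$, and $Sq^1$ kills the rest. So the homology is spanned by $1$ and $w_2^2$. Formula (3) with $q=2$, $\epsilon=0$, $l=1$ gives $\binom22\binom10+\binom20\binom11=2$. In (4) only $s=0$, $j=1$ occurs and gives $\binom21_{t^4}=1+t^4$.

Take $n=1$, $m=4$, $d=2$. Here $m=q$, and (4) has the terms $s=0$ and $s=2$:
$$(1+t^4)+t^2(1+t^{-1})(1+t)=1+t+2t^2+t^3+t^4,$$
the whole Poincaré polynomial, as it must be if $Q_1=0$.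

Why does $Q$ vanish for $m\le q$? Here is a short argument, and its key formula returns below. Let $Q$ act on the coefficients of polynomials in $x$. In $F[x_1,\dots,x_d][x]$ with $w=\prod(x+x_i)$,
$$Qw+x^qw'=\sum_i(x_i^q+x^q)\prod_{j\ne i}(x+x_j)=\sum_i(x_i+x)^q\prod_{j\ne i}(x+x_j),$$
which is divisible by $w$. Since $w$ is monic, the quotient again has symmetric coefficients. Hence, for the Stiefel–Whitney polynomial of any bundle of rank $d$,
$$Qw\equiv x^qw'\pmod w.\tag{6}$$
As $\deg_xQw<d$, $Qw$ is the remainder of $x^qw'$ on division by $w$. On $\operatorname{Gr}_d(\mathbb R^m)$ with $m\le q$ we have $w\mid x^m\mid x^q$, so $Qw=0$ and $Q=0$.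

## A torus action and the generic rank of $Q_n$

Formula (6) becomes powerful if we deform $w\bar w=x^m$ into an equation whose right side has several distinct roots. A torus action does that.

**Proposition 3.** In the situation of Theorem 1, $\displaystyle k_Q(\operatorname{Gr}_d(\mathbb R^m))\ge\sum_i\binom{q-\epsilon}{d-2i}\binom li.$

**Step 1: passing to a generic point.** The purpose is to replace $H^*(\operatorname{Gr}_d(\mathbb R^m))$ by a simpler algebra. Let $T=U(1)^l$ act on $\mathbb R^m=\mathbb R^{q-\epsilon}\oplus\mathbb C^l$, put $R=H^*(BT)=F[s_1,\dots,s_l]$ and $\mathcal N=H_T^*(\operatorname{Gr}_d(\mathbb R^m))$. By (2), $Q$ is a square matrix over $R$ of size $\binom md$, and modulo $(s_1,\dots,s_l)$ it becomes the matrix of $Q$ on $H^*(\operatorname{Gr}_d(\mathbb R^m))$. A minor that is nonzero after reduction was nonzero before, so reduction cannot increase the rank. The dimension of homology is $\binom md-2\operatorname{rank}Q$. So with $\mathbb K=\overline{\operatorname{Frac}R}$ and $\mathcal A=\mathcal N\otimes_R\mathbb K$,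
$$k_Q(\operatorname{Gr}_d(\mathbb R^m))\ge\dim_{\mathbb K}H(\mathcal A;Q).\tag{7}$$

**Step 2: a presentation of $\mathcal N$.** We need equations for $\mathcal A$. Let $w,\bar w$ be the polynomials of the tautological and quotient bundles over the Borel construction. I claim
$$\mathcal N=R[w_1,\dots,w_d,\bar w_1,\dots,\bar w_{m-d}]/(w\bar w=f),\qquad f=x^{q-\epsilon}\prod_{i=1}^l(x^2+s_i).\tag{8}$$
The relation holds because $f$ is the polynomial of $\mathbb R^{q-\epsilon}\oplus\mathbb C^l$. The ring $F[w_i,\bar w_j]$ is free of rank $\binom md$ over the polynomial ring on the coefficients of $w\bar w$ (symmetric functions), so the right side of (8), a base change of it, is $R$-free of rank $\binom md$. It maps onto $\mathcal N$ by the graded Nakayama lemma, since modulo $(s_i)$ the classes $w_i$ generate. A surjection between free modules of the same finite rank is an isomorphism.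

**Step 3: splitting $\mathcal A$.** The purpose is to separate the roots of $f$. Over $\mathbb K$ write $f=\prod_{\lambda=0}^lf_\lambda$, $f_\lambda=(x+\sigma_\lambda)^{m_\lambda}$, with $f_0=x^{q-\epsilon}$ and $f_i=x^2+s_i=(x+\sqrt{s_i})^2$ for $i\ge1$. The $f_\lambda$ are pairwise coprime. For monic $g\in\mathbb K[x]$ let $\mathcal A_{g,e}=\mathbb K[v,\bar v]/(v\bar v=g)$, where $v,\bar v$ stand for the coefficients of generic monic polynomials of degrees $e$ and $\deg g-e$. As in Step 2, $\dim\mathcal A_{g,e}=\binom{\deg g}e$; and $\mathcal A=\mathcal A_{f,d}$.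

The finite-dimensional algebra $\mathcal A$ is the product of its localizations at maximal ideals. Since $\mathbb K$ is algebraically closed, these are the $\mathbb K$-points, i.e. the monic divisors $\prod_\lambda(x+\sigma_\lambda)^{d_\lambda}$ of $f$, $0\le d_\lambda\le m_\lambda$, $\sum d_\lambda=d$. Fix one, $\mathfrak p$. The maximal ideal of $\mathcal A_{\mathfrak p}$ is nilpotent, so by Hensel's lemma coprime monic factorizations lift uniquely. Thus in $\mathcal A_{\mathfrak p}[x]$
$$w=\prod_\lambda w_\lambda,\qquad\bar w=\prod_\lambda\bar w_\lambda,$$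
with $w_\lambda,\bar w_\lambda$ monic lifting $(x+\sigma_\lambda)^{d_\lambda}$ and $(x+\sigma_\lambda)^{m_\lambda-d_\lambda}$. Then $\prod_\lambda(w_\lambda\bar w_\lambda)=f=\prod_\lambda f_\lambda$ are two liftings of the same coprime factorization, so $w_\lambda\bar w_\lambda=f_\lambda$. This defines a homomorphism $\bigotimes_\lambda\mathcal A_{f_\lambda,d_\lambda}\to\mathcal A_{\mathfrak p}$. It is surjective, because the coefficients of $w,\bar w$ generate $\mathcal A_{\mathfrak p}$, a quotient of $\mathcal A$. Hence $\dim\mathcal A_{\mathfrak p}\le\prod_\lambda\binom{m_\lambda}{d_\lambda}$. Summing over all $\mathfrak p$, Vandermonde's identity gives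
$$\binom md=\dim\mathcal A\le\sum_{(d_\lambda)}\prod_\lambda\binom{m_\lambda}{d_\lambda}=\binom md,$$
so all these surjections are isomorphisms:
$$\mathcal A\cong\prod_{\sum d_\lambda=d}\ \bigotimes_\lambda\mathcal A_{f_\lambda,d_\lambda}.\tag{9}$$

**Step 4: $Q$ respects the splitting.** The purpose is to compute factor by factor. For an idempotent $e$, $Qe=Q(e^2)=0$, hence $Q(eu)=e\,Qu$, and $Q$ preserves each $\mathcal A_{\mathfrak p}$. In $\mathcal A_{\mathfrak p}[x]$, (6) reads
$$\sum_\lambda(Qw_\lambda+x^qw_\lambda')\prod_{\mu\ne\lambda}w_\mu\equiv0\pmod w.$$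
Reduce modulo $w_\lambda$. The product $\prod_{\mu\ne\lambda}w_\mu$ is a unit modulo $w_\lambda$, because it is one modulo the nilpotent maximal ideal. Hence $Qw_\lambda\equiv x^qw'_\lambda\pmod{w_\lambda}$, and since $\deg_xQw_\lambda<d_\lambda$, $Qw_\lambda$ is the remainder of $x^qw_\lambda'$. The coefficients of this remainder are polynomials in the coefficients of $w_\lambda$. As $\bar w_\lambda=f_\lambda/w_\lambda$, the latter generate $\mathcal A_{f_\lambda,d_\lambda}$. So $Q$ preserves every tensor factor and is the tensor product derivation.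

**Step 5: the factors.** We compute the homology of each. For $\lambda=0$, $w_0\mid x^{q-\epsilon}\mid x^q$, so $Qw_0=0$ and $Q=0$ on $\mathcal A_{f_0,d_0}$, of dimension $\binom{q-\epsilon}{d_0}$. For $i\ge1$ and $d_i\in\{0,2\}$ the factor is $\mathbb K$. For $d_i=1$ it is $\mathbb K[v]/(v^2+s_i)$ with $w_i=x+v$, and $Qv$ is the remainder of $x^q$ modulo $x+v$: $Qv=v^q=s_i^N\ne0$. This factor is acyclic. By Künneth only the $(d_\lambda)$ with all $d_i\in\{0,2\}$, $i\ge 1$, contribute. If $i$ of them equal $2$, then $d_0=d-2i$, and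
$$\dim H(\mathcal A;Q)=\sum_i\binom li\binom{q-\epsilon}{d-2i}.$$
With (7), Proposition 3 is proved. $\square$

## Torsion, and the Koszul bound

Can we turn (7) around? This is where localization stops: the rank of a matrix over $R$ may drop at $s=0$, and the argument does not control the $R$-torsion of $H(\mathcal N;Q)$, which localization kills. The loss is real for other actions. Take $n=0$ and $U(r)$ acting on $\mathbb C^r$, $r\ge1$, $d=1$. By Definition 7, $\mathcal M=H^*_{U(r)}(\operatorname{Gr}_1(\mathbb R^{2r}))=F[c_1,\dots,c_{r-1},v]$, with $Qv=v^2$ and $Qc_i=0$. So the homology is $F[c_1,\dots,c_{r-1}]$. Here $c_r=v^{2r}+c_1v^{2r-2}+\dots+c_{r-1}v^2$ is a boundary, and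
$$H(\mathcal M;Q)=B/(c_r).$$
After inverting $c_r$ nothing is left, while $k_{Q_0}(\operatorname{Gr}_1(\mathbb R^{2r}))=2$.

A second natural attempt is to build the Grassmannian from smaller ones and add up exact triangles. Already for $d=1$, adding one cell to $\operatorname{Gr}_1(\mathbb R^{m-1})$ yields $k_Q(\operatorname{Gr}_1(\mathbb R^m))\le k_Q(\operatorname{Gr}_1(\mathbb R^{m-1}))+1$, whereas the truth for $m\ge q$ alternates between $q$ and $q-1$. One would have to know the connecting maps.

The example contains the remedy. Its torsion module has $\operatorname{Tor}^B(B/(c_r),F)=\Lambda(\theta_r)$ with $\deg\theta_r=2r-1$, so $P=1+t^{2r-1}$, which is exactly the $Q_0$-homology of $\operatorname{Gr}_1(\mathbb R^{2r})$. So do not localize: keep the whole $B$-module $H(\mathcal M;Q)$, for the full group $U(r)$, and descend through Tor. Two things are then needed: a descent inequality, proved now, and the exact $B$-module structure of $H(\mathcal M;Q)$, which occupies the next four sections.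

From now on $U=U(r)$, $B=H^*(BU)=F[c_1,\dots,c_r]$, and
$$X=\operatorname{Gr}_d(\mathbb C^r)\ \ (m=2r,\ r\ge N)\qquad\text{or}\qquad X=\operatorname{Gr}_d(\mathbb R\oplus\mathbb C^r)\ \ (m=2r+1,\ r\ge N-1),$$
where $\operatorname{Gr}_d$ always means **real** $d$-planes and $U$ acts trivially on $\mathbb R$. Put $\mathcal M=H_U^*(X)$ and $H=H(\mathcal M;Q)$, a $B$-module since $Q$ is $B$-linear.

**Proposition 4 (Koszul bound).** $P\bigl(H(H^*(X);Q)\bigr)\le P\bigl(\operatorname{Tor}^B(H,F)\bigr)$, where Tor is computed with the Koszul complex and the degrees of Definition 8.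

**Step 1: a complex with two differentials.** We want one complex that sees both sides. Let $\mathcal T=\mathcal M\otimes_BK$ and $\delta=Q\otimes1+1\otimes\partial$, well defined since $Q$ is $B$-linear. The two summands commute and square to zero, so $\delta^2=0$ in characteristic 2, and $\delta$ has degree $q-1$.

**Step 2: $H(\mathcal T;\delta)\cong H(H^*(X);Q)$.** This identifies the left side of the claim. The projection $\mathcal T\to\mathcal M\otimes_BF=H^*(X)$, sending all $\theta_i$ to $0$, is surjective and carries $\delta$ to $Q$. Its kernel $\mathcal K$ is graded by the number of $\theta$'s and is $\partial$-acyclic, because $\mathcal M$ is $B$-free. Let $v\in\mathcal K$, $\delta v=0$, with lowest nonzero component $v_k$ in $\theta$-degree $k$. The component of $\delta v$ in $\theta$-degree $k-1$ is $\partial v_k$, so $\partial v_k=0$ and $v_k=\partial u$ with $u\in\mathcal K$ of $\theta$-degree $k+1$. Then $v-\delta u$ has components only in $\theta$-degrees $\ge k+1$. As $\theta$-degrees are at most $r$,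 after finitely many steps $v$ is a boundary. So $\mathcal K$ is $\delta$-acyclic, and the exact triangle gives the isomorphism.

**Step 3: the other filtration.** Now we compare with Tor. Filter $\mathcal T$ by $\theta$-degree $\le k$. The graded pieces are $\mathcal M\otimes_BK_k$ with differential $Q$, and $K_k$ is $B$-free, so $E^1=H\otimes_BK$ with $d^1=\partial$ and $E^2=\operatorname{Tor}^B(H,F)$. The filtration is finite, so the associated graded of $H(\mathcal T;\delta)$ is a subquotient of $E^2$. $\square$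

## The $Q_n$-homology of $BO(a)$

The orbits of $U$ on $X$ will contribute the cohomology of $BO(a)$, so we compute its $Q$-homology. Let $x_1,\dots,x_a$ be the roots, $z_i=x_i^2$, and $C_a=F[z_1,\dots,z_a]^{S_a}\subset H^*(BO(a))$. For a multiset $\mu$ of $a$ nonnegative integers, $m_\mu$ is the monomial symmetric function in $a$ variables, the sum of the distinct monomials with exponents $\mu$. Each $m_\mu(z)$ is a $Q$-cycle.

**Lemma 5.** $\mathcal H_a:=H(H^*(BO(a));Q)$ has as basis the classes of those $m_\mu(z)$ for which every part $\ge N$ of $\mu$ has even multiplicity; all other $m_\mu(z)$ are zero in $\mathcal H_a$. The homology $\mathcal H_a'$ of the subcomplex $w_aH^*(BO(a))$ has as basis the classes of the $m_\mu(z)$ satisfying the same condition and with all parts $\ge1$.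

*Proof.* Let $V=F[x]$ with $Qx^k=kx^{k+q-1}$, and $\Gamma^a(V)=(V^{\otimes a})^{S_a}$; this is $H^*(BO(a))$ with its differential. With $z=x^2$, the complex $V$ is the direct sum of the pairs $u=xz^k\mapsto v=z^{N+k}$, $k\ge0$, and the lines spanned by $z^j$, $0\le j<N$. The functor $\Gamma^*=\bigoplus_a\Gamma^a$ turns direct sums into tensor products: $\Gamma^a(V_1\oplus V_2)=\bigoplus_i\Gamma^i(V_1)\otimes\Gamma^{a-i}(V_2)$, compatibly with differentials. In a fixed $\Gamma^a$ each basis element involves finitely many summands of $V$.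

For a pair, $\Gamma^*$ has basis the orbit sums $\gamma_i(u)\gamma_j(v)$ of $u^{\otimes i}\otimes v^{\otimes j}$. Replacing one $u$ by $v$ in all possible ways, every term of the orbit sum of $u^{\otimes(i-1)}\otimes v^{\otimes(j+1)}$ is hit $j+1$ times, so
$$Q(\gamma_i(u)\gamma_j(v))=(j+1)\,\gamma_{i-1}(u)\gamma_{j+1}(v)\ \ (i\ge1),\qquad Q\gamma_j(v)=0.$$
For $j$ even and $i\ge1$, the basis elements $\gamma_i(u)\gamma_j(v)\mapsto\gamma_{i-1}(u)\gamma_{j+1}(v)$ cancel in pairs. What remains is $\gamma_j(v)$ with $j$ even, and $\gamma_j(v)$ with $j$ odd is a boundary. For a line, $\Gamma^*$ has zero differential and one basis element in each $\Gamma^j$. By Künneth the first statement follows. A product with a factor $\gamma_j(v)$, $j$ odd, is zero in homology, which is the statement about the other $m_\mu(z)$. For the second statement, $w_aH^*(BO(a))=\Gamma^a(xF[x])$, and $xF[x]$ consists of the same pairs and the lines $z^1,\dots,z^{N-1}$. $\square$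

*Example.* For $N=1$, $a=2$ the basis consists of the $(z_1z_2)^k$, $k\ge0$, so $\mathcal H_2=F[w_2^2]$.

**The submodules $L_s$ and $L'_s$.** These single out the part where $C_s$ acts nilpotently. Let $L_s\subset\mathcal H_s$ be the span of the $m_O$ with $O\subset\{0,\dots,N-1\}$ a set, $|O|=s$, and $L_s'$ the span of those with $O\subset\{1,\dots,N-1\}$. Grade them by $\|O\|=\sum_{o\in O}o$, with pieces $L_{s,u}$, $L'_{s,u}$. By Definition 6,
$$P(L_s)=y^{s(s-1)/2}\binom Ns_y,\qquad P(L_s')=y^{s(s+1)/2}\binom{N-1}s_y.$$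

Since $Q=0$ on $C_s$, $\mathcal H_s$ is a $C_s$-module. I claim $L_s$ and $L_s'$ are $C_s$-submodules on which elements of positive degree strictly raise $\|\cdot\|$. For distinct parts, $m_O(z)$ is the reduction mod 2 of the alternant $\det(z_i^{o_j})$, and $m_\kappa(z)\det(z_i^{o_j})=\sum_\alpha\det(z_i^{o_j+\alpha_j})$ over the distinct rearrangements $\alpha$ of $\kappa$. An alternant with a repeated exponent is zero. One with distinct exponents, some exponent being $\ge N$, is an $m_\mu(z)$ with a part $\ge N$ of multiplicity one, hence zero in $\mathcal H_s$ by Lemma 5. The others are $m_{O'}$ with $\|O'\|=\|O\|+\|\kappa\|$, where $\|\kappa\|$ is the sum of the entries of $\kappa$. Exponents $\ge1$ stay $\ge1$. This proves the claim.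

Finally, every $\mu$ is uniquely $O\cup2\nu$, where $O$ is the set of values of odd multiplicity and $2\nu$ is each part of $\nu$ taken twice. The condition of Lemma 5 says $O\subset\{0,\dots,N-1\}$. Multisets $\nu$ of size $b$ are counted, with weight $y^{2\sum\nu_i}$, by $1/(y^2)_b$, or by $y^{2b}/(y^2)_b$ if parts must be $\ge1$. Hence
$$P(\mathcal H_a)=\sum_{s+2b=a}\frac{P(L_s)}{(y^2)_b},\qquad P(\mathcal H_a')=\sum_{s+2b=a}\frac{P(L'_s)\,y^{2b}}{(y^2)_b}.\tag{10}$$

## Two identities for Gaussian sums

Adding up the orbits will produce the following sums. Put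
$$T_b(j,k)=\frac{y^{(j-b)(k-b)}}{(y^2)_b(y)_{j-b}(y)_{k-b}}\quad(0\le b\le\min(j,k)),$$
$T_b(j,k)=0$ otherwise, and $T(j,k)=\sum_bT_b(j,k)$. So $T=0$ if $j<0$ or $k<0$.

**Lemma 6.** For $j,k\ge0$ and $h=j+k$,
$$T(j,k)=\frac{(-y;y)_h}{(y^2)_j(y^2)_k}=\frac1{(y)_h}\binom hj_{y^2};\tag{11}$$
and for all $j,k$,
$$T(j,k)=T(j,k-1)+\sum_by^{k+b}T_b(j,k).\tag{12}$$

*Example.* $T(1,1)=\frac y{(1-y)^2}+\frac1{1-y^2}=\frac{1+y^2}{(1-y)(1-y^2)}$, as (11) says.

**Step 1: recursions.** For $j,k\ge0$ and all $b$,
$$(y^b-y^j)T_b(j,k)=y^kT_b(j-1,k),\qquad(1-y^{2b})T_b(j,k)=T_{b-1}(j-1,k-1).\tag{13}$$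
For the first, $y^b-y^j=y^b(1-y^{j-b})$ cancels a factor of $(y)_{j-b}$, and the exponents agree: $b+(j-b)(k-b)=k+(j-1-b)(k-b)$. For the second, $1-y^{2b}$ cancels a factor of $(y^2)_b$ and the differences $j-b,k-b$ are unchanged. In the border cases ($b=j$ in the first, $b=0$ in the second, $b$ out of range) both sides vanish. Summing the first identity over $b$, and its mirror image in $j\leftrightarrow k$,
$$\sum_by^bT_b(j,k)=y^jT(j,k)+y^kT(j-1,k)=y^kT(j,k)+y^jT(j,k-1).\tag{14}$$

**Step 2: proof of (11).** We eliminate the weight $y^b$ by using (13) once more. For $j\ge1$ multiply $y^bT_b(j,k)=y^jT_b(j,k)+y^kT_b(j-1,k)$ by $y^b$ and sum. The left side is $\sum_by^{2b}T_b(j,k)=T(j,k)-T(j-1,k-1)$ by the second identity of (13). On the right use the first form of (14) for $(j,k)$ and the second form for $(j-1,k)$: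
$$T(j,k)-T(j-1,k-1)=y^j[y^jT(j,k)+y^kT(j-1,k)]+y^k[y^kT(j-1,k)+y^{j-1}T(j-1,k-1)].$$
That is,
$$(1-y^{2j})T(j,k)=(1+y^{h-1})T(j-1,k-1)+(y^h+y^{2k})T(j-1,k).$$
Now induct on $j$. For $j=0$, $T(0,k)=1/(y)_k=(-y;y)_k/(y^2)_k$. For $j\ge1$ let $E=T(j-1,k)=\frac{(-y;y)_{h-1}}{(y^2)_{j-1}(y^2)_k}$. By induction $T(j-1,k-1)=E\,\frac{1-y^{2k}}{1+y^{h-1}}$ (both sides are $0$ if $k=0$). The right side becomes $E[1-y^{2k}+y^h+y^{2k}]=E(1+y^h)$, so $T(j,k)=E\frac{1+y^h}{1-y^{2j}}$, which is the first form of (11). The second form follows from $(-y;y)_h=(y^2)_h/(y)_h$.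

**Step 3: proof of (12).** If $j<0$ or $k<0$, everything vanishes. Otherwise by (14) the right side of (12) is $T(j,k-1)+y^hT(j,k)+y^{2k}T(j-1,k)$. By (11), $T(j-1,k)=T(j,k)\frac{1-y^{2j}}{1+y^h}$ and $T(j,k-1)=T(j,k)\frac{1-y^{2k}}{1+y^h}$, also if $j=0$ or $k=0$. So the right side equals
$$\frac{T(j,k)}{1+y^h}\bigl[1-y^{2k}+y^h+y^{2h}+y^{2k}-y^{2h}\bigr]=T(j,k).\qquad\square$$

## Orbits of $GL_r(\mathbb C)$ on real planes

**Proposition 7.** If $m=2r$, $r\ge N$, then
$$P(H)\le\sum_{\substack{0\le s\le\min(d,N)\\s\equiv d\,(2)}}P(L_s)\frac1{(y)_{r-s}}\binom{r-s}j_{y^2},\qquad j=\tfrac{d-s}2.\tag{15}$$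
If $m=2r+1$, $r\ge N-1$, then
$$P(H)\le\sum_{0\le s\le\min(d,N-1)}P(L_s')\frac1{(y)_{r-s}}\binom{r-s}j_{y^2},\qquad j=\lfloor\tfrac{d-s}2\rfloor.\tag{16}$$

**Step 1: the orbits.** We cut $\operatorname{Gr}_d(V)$, $V=\mathbb C^r$, into pieces with computable equivariant cohomology. Let $G=GL_r(\mathbb C)$, let $J$ be multiplication by $\sqrt{-1}$, and
$$X_i=\{P:\dim_{\mathbb C}(P\cap JP)=i\},\qquad a=d-2i,\quad c=r-a-i.$$
For $P\in X_i$ put $E=P\cap JP$. In $V/E$ we have $(P/E)\cap J(P/E)=0$. So a real basis $v_1,\dots,v_a$ of $P/E$ is $\mathbb C$-independent: a relation $\sum(\alpha_k+\beta_kJ)v_k=0$ puts $\sum\alpha_kv_k$ into $(P/E)\cap J(P/E)=0$. Hence $X_i$ is the single $G$-orbit of $P_i=\mathbb C^i\oplus\mathbb R^a\oplus0\subset\mathbb C^i\oplus\mathbb C^a\oplus\mathbb C^c$, nonempty exactly if $a,i,c\ge0$. By upper semicontinuity of $\dim(P\cap JP)$, the sets $X_{\le i}$ are open and $X_i$ is closed in $X_{\le i}$. A locally closed orbit is an embedded submanifold diffeomorphic to $G/G_P$.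

The stabilizer of $P_i$ preserves $E=\mathbb C^i$ and $P_i+JP_i=\mathbb C^i\oplus\mathbb C^a$, and on the quotient $\mathbb C^a$ it preserves $\mathbb R^a$. So it consists of the block upper triangular matrices with diagonal blocks in $GL_i(\mathbb C),GL_a(\mathbb R),GL_c(\mathbb C)$ and arbitrary complex blocks above the diagonal. As $U\subset G$ is a homotopy equivalence, $(X_i)_{hU}\simeq(G/G_P)_{hG}\simeq B(U(i)\times O(a)\times U(c))$, and
$$H_U^*(X_i)=F[w_1,\dots,w_a]\otimes F[p,\bar p].$$
Here, over $(X_i)_{hU}$, $\mathbb C^r=E\oplus(P'\otimes\mathbb C)\oplus C'$ and the tautological bundle is $E\oplus P'$. The $w_k$ are the classes of $P'$; $p(z)=\prod_{\alpha=1}^i(z+e_\alpha)$ and $\bar p(z)=\prod_{\beta=1}^c(z+c_\beta)$ are the mod 2 Chern polynomials of $E$ and $C'$; and $F[p,\bar p]$ is the polynomial ring on their coefficients. (The Chern roots $c_\beta$ should not be confused with the $c_k\in B$.)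

*Example.* For $r=d=2$ there are two orbits: the totally real planes ($i=0$, $a=2$, $c=0$), which are open, and the complex lines ($i=1$, $a=0$, $c=1$).

**Step 2: the normal bundle.** We need its Thom class to be a $Q$-cycle. With $P=E\oplus P'$ we have $T_PX=\operatorname{Hom}_{\mathbb R}(P,V/P)=\operatorname{Hom}_{\mathbb R}(E\oplus P',JP'\oplus C')$, where now $X=\operatorname{Gr}_d(V)$. The tangent space of the orbit is the image of $\mathfrak{gl}_r(\mathbb C)$. A complex-linear map on $V$ may be prescribed arbitrarily and independently as an $\mathbb R$-linear map on $P'$ and as a $\mathbb C$-linear map on $E$. Every real functional on $E$ is the imaginary part of a unique complex-linear one, so all of $\operatorname{Hom}_{\mathbb R}(E,JP')$ is reached, independently of the component in $C'$. The image is therefore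
$$\operatorname{Hom}_{\mathbb R}(P',JP'\oplus C')\oplus\operatorname{Hom}_{\mathbb R}(E,JP')\oplus\operatorname{Hom}_{\mathbb C}(E,C').$$
The normal space is $\operatorname{Hom}_{\mathbb R}(E,C')/\operatorname{Hom}_{\mathbb C}(E,C')$, the conjugate-linear maps, which as a representation of $U(i)\times O(a)\times U(c)$ is $E\otimes_{\mathbb C}C'$. So the normal bundle is a complex bundle of complex rank $ic$. Its Thom class $\tau_i$ satisfies $Q\tau_i=0$ by Definition 4, and its Euler class $\prod_{\alpha,\beta}(e_\alpha+c_\beta)$ is a nonzero element of the domain $H_U^*(X_i)$.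

**Step 3: short exact sequences.** We assemble the orbits. By a $U$-invariant tubular neighborhood of $X_i$ in $X_{\le i}$, excision and the Thom isomorphism, $H_U^*(X_{\le i},X_{<i})\cong\tau_iH_U^*(X_i)$. Its map to $H^*_U(X_{\le i})$, followed by restriction to $X_i$, is multiplication by the Euler class, hence injective. So the long exact sequences break up into short exact sequences of $Q$-complexes
$$0\to H_U^*(X_{\le i},X_{<i})\to H_U^*(X_{\le i})\to H_U^*(X_{<i})\to0.\tag{17}$$
Since $Q\tau_i=0$ and $Q=0$ on $F[p,\bar p]$, the left term has homology $\tau_i\,\mathcal H_a\otimes F[p,\bar p]$. By induction on $i$,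
$$P\bigl(H(H_U^*(\operatorname{Gr}_d(\mathbb C^r));Q)\bigr)\le\sum_i\frac{y^{ic}\,P(\mathcal H_a)}{(y)_i(y)_c},\qquad a=d-2i,\ c=r-a-i\quad(a,i,c\ge0).\tag{18}$$

**Step 4: the case $m=2r$.** We evaluate the sum. Insert (10) with $a=s+2b$, and for fixed $s$ put $j=\frac{d-s}2$, $h=r-s$, $k=h-j$. Then $i=j-b$ and $c=r-a-i=k-b$, so the terms with this $s$ add up to $P(L_s)T(j,k)$. Here $h\ge0$ because $s\le N\le r$. If $k\ge0$ use (11); if $k<0$, then $T(j,k)=0$ and also $\binom hj_{y^2}=0$. This is (15). For $r=d=2$, $N=1$ it is the example after Lemma 6.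

**Step 5: the case $m=2r+1$, two halves.** We reduce to $\mathbb C^r$. Let $Z=\{P\supset\mathbb R\}\cong\operatorname{Gr}_{d-1}(\mathbb C^r)$, $P=\mathbb R\oplus S$ (empty if $d=0$). Its normal bundle is $\operatorname{Hom}(\mathbb R,S^\perp)=S^\perp$, the complement of $S$ in $\mathbb C^r$. If $P\not\supset\mathbb R$, then $P\cap\mathbb R=0$, so the linear maps $\operatorname{diag}(\lambda,1)$, $\lambda\in[0,1]$, of $\mathbb R\oplus\mathbb C^r$ are injective on $P$ and give a $U$-equivariant deformation retraction of $X\smallsetminus Z$ onto $\operatorname{Gr}_d(\mathbb C^r)$. The Euler class of $S^\perp$ on $Z_{hU}$ divides $w_{2r}(\mathbb C^r)=c_r$, a nonzero divisor on the $B$-free module $H_U^*(Z)$. Hence, as in Step 3,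
$$0\to H_U^*(X,X\smallsetminus Z)\to\mathcal M\to H_U^*(\operatorname{Gr}_d(\mathbb C^r))\to0\tag{19}$$
is an exact sequence of $Q$-complexes. The homology of the right term is bounded by (18), which did not use $r\ge N$.

**Step 6: the twisted half.** We bound the left term of (19). It is $\sigma H_U^*(Z)$, with $\sigma$ the Thom class of $S^\perp$, and $Q\sigma=\sigma\theta$ for $\theta=\theta_{S^\perp}$. So it is $H_U^*(Z)$, shifted by $\deg\sigma$, with differential $Q+\theta$. Since $(Q+\theta)^2=0$ there, applying it to $1$ gives $Q\theta+\theta^2=0$. Hence $Q+\theta$ squares to zero on every $H_U^*(Z)$-module in which $Q$ acts compatibly. Stratify $Z=\operatorname{Gr}_{d-1}(\mathbb C^r)$ as in Step 1, with $d-1$ in place of $d$ and strata $Z_i$. The sequences (17) for $Z$ consist of $H_U^*(Z)$-modules, so they are exact sequences of complexes for $Q+\theta$. The pieces are $\tau_iH_U^*(Z_i)$ with $\tau_iu\mapsto\tau_i(Qu+\theta|_{Z_i}u)$.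

On $(Z_i)_{hU}$ we have $S^\perp\cong\mathbb C^r/S\cong P'\oplus C'$, so $\theta|_{Z_i}=\theta_{P'}+\theta_{C'}=\theta_{P'}$ and $Qw_a=w_a\theta_{P'}$. Hence $w_a(Qu+\theta u)=Q(w_au)$, and multiplication by the nonzero divisor $w_a$ identifies $(H_U^*(Z_i),Q+\theta)$ with $(w_aF[w_1,\dots,w_a]\otimes F[p,\bar p],Q)$, raising degrees by $a$. The latter has homology $\mathcal H_a'\otimes F[p,\bar p]$. Now $\deg\sigma=a+2c$ and $\deg\tau_i=2ic$, so in the left term of (19) the $i$-th piece contributes $t^{a+2c+2ic-a}=y^{(i+1)c}$ times $P(\mathcal H_a')/((y)_i(y)_c)$, $a=d-1-2i$. Altogether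
$$P(H)\le\sum_i\frac{y^{ic}P(\mathcal H_{d-2i})}{(y)_i(y)_c}\Big|_{c=r-d+i}+\sum_i\frac{y^{(i+1)c}P(\mathcal H'_{d-1-2i})}{(y)_i(y)_c}\Big|_{c=r-d+1+i}.\tag{20}$$

**Step 7: adding up.** We insert (10), and in the first sum split the sets $O$ according to whether $0\in O$; the value $0$ does not change $\|O\|$. For given $s$ put $j=\lfloor\frac{d-s}2\rfloor$ and $k=r-s-j$. Three kinds of contributions arise.

* Sets $O\not\ni0$ with $|O|=s$, $d-s$ even, contribute $P(L_s')T(j,k)$, as in Step 4.
* Sets $O=\{0\}\cup O'$ with $|O'|=s$, $d-s$ odd: now $|O|=s+1$, so the indices of Step 4 are $\frac{d-1-s}2=j$ and $r-(s+1)-j=k-1$. The contribution is $P(L_s')T(j,k-1)$.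
* For $d-s$ odd, the second sum with $d-1-2i=s+2b$ has $i=j-b$, $c=r-d+1+i=k-b$, and contributes
$$P(L_s')\sum_b\frac{y^{(j-b+1)(k-b)+2b}}{(y^2)_b(y)_{j-b}(y)_{k-b}}=P(L_s')\sum_by^{k+b}T_b(j,k).$$

By (12) the last two kinds add up to $P(L_s')T(j,k)$. So for each $s\le\min(d,N-1)$ the total is $P(L_s')T(j,k)$. Here $r-s\ge0$ because $r\ge N-1$, and (11) gives (16), as in Step 4. $\square$

**Remark.** All pieces that were added have homology in even degrees, while connecting maps in $Q$-homology have odd degree $q-1$. So these maps vanish and (15), (16) are in fact equalities. We shall not need this. The series alone does not suffice anyway, since the Koszul bound needs the module: over $F[c_1]$, the modules $F[c_1]$ and $\bigoplus_{k\ge0}F$, the latter with generators in degrees $2k$ and $c_1=0$, have the same series, but Tor of dimension $1$ and $\infty$.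

## Explicit cycles and the $B$-module structure

Call $s$ *valid* if $0\le s\le d$, $j:=\lfloor\frac{d-s}2\rfloor\le h:=r-s$, and in addition $s\le N$, $s\equiv d$ mod 2 (if $m=2r$), or $s\le N-1$ (if $m=2r+1$). Only valid $s$ contribute to (15), (16). For example, for $m=2r$, $d=1$ the only valid $s$ is $1$, with $j=0$. Write $L_s^\bullet=L_s$ if $m=2r$ and $L_s^\bullet=L_s'$ if $m=2r+1$.

**Step 1: cycles and restrictions.** We produce elements of $H$ and a way to detect them. Let $x_1,\dots,x_d$ be the roots of the tautological bundle on $X_{hU}$. For a multiset $\mu$ of size $d$, $m_\mu(x_1^2,\dots,x_d^2)\in\mathcal M$ is a $Q$-cycle; let $[m_\mu]\in H$ be its class. For valid $s$ let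
$$\rho_s:H\to\mathcal H_s\otimes F[p,\bar p]\qquad(\deg p=j,\ \deg\bar p=h-j)$$
be restriction to the stratum with $i=j$, $a=s$, $c=h-j$: of $\operatorname{Gr}_d(\mathbb C^r)$ if $d-s$ is even, and of $Z\cong\operatorname{Gr}_{d-1}(\mathbb C^r)$ if $d-s$ is odd (only for $m=2r+1$). There the tautological bundle is $E\oplus P'$, respectively $\mathbb R\oplus E\oplus P'$. By Definition 3 the multiset $\{x_i^2\}$ becomes
$$\{z_1,\dots,z_s\}\cup\{e_1,e_1,\dots,e_j,e_j\}\quad\text{(respectively together with one }0),$$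
and the mod 2 Chern polynomial $z^r+\sum c_iz^{r-i}$ of $\mathbb C^r=E\oplus(P'\otimes\mathbb C)\oplus C'$ becomes $F_1p\bar p$ with $F_1=\prod_{i=1}^s(z+z_i)$. Below, $m_{\mu'}(F_1)$ and $m_\nu(p)$ mean evaluation at the $z_i$ and the $e_\alpha$.

**Step 2: the values $\rho_s[m_\mu]$.** Over $F$, $m_\kappa(e_1,e_1,\dots,e_j,e_j)$ equals $m_\nu(e)^2$ if $\kappa=2\nu$ and $0$ otherwise. Indeed, the rearrangements of $\kappa$ having different entries in some pair cancel in twos by swapping the entries of the first such pair. The others exist only for $\kappa=2\nu$ and give $m_\nu(e^2)=m_\nu(e)^2$. Hence for $d-s$ even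
$$\rho_s[m_\mu]=\sum_{\mu=\mu'\cup2\nu,\ |\mu'|=s}m_{\mu'}(F_1)\,m_\nu(p)^2.\tag{21}$$
For $d-s$ odd the same holds with one $0$ removed from $\mu$, and $\rho_s[m_\mu]=0$ if $0\notin\mu$.

Let $O_\mu$ be the set of values of odd multiplicity in $\mu$; if $m=2r+1$, count only values $\ge1$. In (21) we have $O_{\mu'}=O_\mu$ and $|\mu'|=s$. Therefore:

* if $|O_\mu|>s$, then $\rho_s[m_\mu]=0$;
* if $|O_\mu|=s$, then $\rho_s[m_\mu]=m_{O_\mu}(F_1)\,m_\nu(p)^2$ for a unique $\nu$ with $|\nu|=j$.

In the second case $\mu'=O_\mu$ is forced, and we must check that the rest has the form $2\nu$. For $m=2r$ this is the definition of $O_\mu$. For $m=2r+1$, values $\ge1$ are fine, and the multiplicity of $0$ in $\mu$ has the parity of $d-s$. So it is even if $d-s$ is even, and if $d-s$ is odd it is odd and becomes even after removing one $0$. Conversely every set $O$ of size $s$ (of values $\ge1$ if $m=2r+1$) and every $\nu$ of size $j$ occur, from $\mu=O\cup2\nu$, respectively $O\cup2\nu\cup\{0\}$.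

**Step 3: a filtration.** This isolates the leading terms. Consider only $\mu$ with $|O_\mu|$ valid and $O_\mu\subset\{0,\dots,N-1\}$. Let $G^{s,u}\subset H$ be the $B$-span of the $[m_\mu]$ with $(|O_\mu|,\|O_\mu\|)\ge(s,u)$ lexicographically. These form a finite filtration; let $\mathcal G$ be its largest term and $G^{(s,u)+}$ the next smaller term after $G^{s,u}$. By Step 2, $\rho_s$ kills the generators with $|O_\mu|>s$ and sends those with $|O_\mu|=s$, $\|O_\mu\|\ge u$ into $L^\bullet_{s,\ge u}\otimes F[p,\bar p]$. Now $B$ acts through the coefficients of $F_1p\bar p$, and $C_s$ does not lower $\|\cdot\|$, so $\rho_s(G^{s,u})\subset L^\bullet_{s,\ge u}\otimes F[p,\bar p]$. Projecting to the piece of weight $u$ gives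
$$\pi:G^{s,u}\to L_{s,u}^\bullet\otimes F[p,\bar p],\qquad\pi(G^{(s,u)+})=0.$$
Positive-degree elements of $C_s$ raise $\|\cdot\|$, so after projection only $z^sp\bar p$ matters. With $p\bar p=z^h+k_1z^{h-1}+\dots+k_h$, the map $\pi$ is $B$-linear if $B$ acts on the target by $c_i\mapsto k_i$ for $i\le h$ and $c_i\mapsto0$ for $i>h$. The $m_\nu(p)$ form a basis of $F[p]$, and squaring is additive, so
$$\pi(G^{s,u})=L^\bullet_{s,u}\otimes D_{h,j},\qquad D_{h,j}:=F[k_1,\dots,k_h]\text{-span of }\{g^2:g\in F[p]\}\subset F[p,\bar p].\tag{22}$$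

*Example.* For $h=2$, $j=1$: $p=z+e$, $\bar p=z+\bar e$, $k_1=e+\bar e$, $k_2=e\bar e$, and $D_{2,1}=F[k_1,k_2]\oplus F[k_1,k_2]e^2$. It is spanned by these two because $(e^2)^2+k_1^2e^2+k_2^2=0$. It does not contain $e$.

**Lemma 8.** $D_{h,j}$ is free over $F[k]=F[k_1,\dots,k_h]$ of rank $\binom hj$, and $P(D_{h,j})=\frac1{(y)_h}\binom hj_{y^2}$.

*Proof.* By Definition 6, $F[p,\bar p]$ is $F[k]$-free on homogeneous $b_\alpha$ with $\sum_\alpha y^{\deg b_\alpha/2}=\binom hj_y$. Applying Frobenius, the ring $F[p,\bar p]^2$ of squares is free over $F[k]^2$ on the $b_\alpha^2$.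

First, spanning. $D_{h,j}$ is a ring, the product of the subrings $F[k]$ and $F[p]^2$. Squaring coefficients in $p\bar p=k(z)$, where $k(z)=z^h+k_1z^{h-1}+\dots$, gives $p^{(2)}\bar p^{(2)}=k^{(2)}$. Dividing by the monic $p^{(2)}$ shows that the squares of the coefficients of $\bar p$ are polynomials in the squares of the coefficients of $k$ and $p$, hence lie in $D_{h,j}$. So $D_{h,j}=F[k]\cdot F[p,\bar p]^2=\sum_\alpha F[k]b_\alpha^2$.

Second, independence. Let $M=\operatorname{Frac}F[k]\subset L=\operatorname{Frac}F[p,\bar p]$; the $b_\alpha$ are an $M$-basis of $L$. The extension $L/M$ is separable, being contained in the Galois extension $F(e_1,\dots,e_h)/F(e_1,\dots,e_h)^{S_h}$, where $e_{j+1},\dots,e_h$ are the roots of $\bar p$. So $L$ is separable over $ML^2$. It is also purely inseparable over $ML^2$, because squares of elements of $L$ lie there. Hence $L=ML^2$. Since $L^2=\sum_\alpha M^2b_\alpha^2$, the $b_\alpha^2$ span $L$ over $M$. Their number is $[L:M]$, so they are a basis.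

Thus the $b_\alpha^2$ are an $F[k]$-basis of $D_{h,j}$, counted by $\binom hj_{y^2}$, and $P(F[k])=1/(y)_h$. $\square$

**Proposition 9.** $H=\mathcal G$. Thus $H$ has a finite filtration by $B$-submodules whose quotients are the $L^\bullet_{s,u}\otimes D_{r-s,j}$ ($s$ valid, $j=\lfloor\frac{d-s}2\rfloor$), degrees preserved. As a $B$-module, $D_{h,j}$ is a direct sum of $\binom hj$ shifted copies of $B/(c_{h+1},\dots,c_r)$, with generator degrees given by $\binom hj_{t^4}$.

*Proof.* By (22), Lemma 8 and Proposition 7,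
$$P(H)\ge P(\mathcal G)=\sum_{s,u}P\bigl(G^{s,u}/G^{(s,u)+}\bigr)\ge\sum_{s\text{ valid}}P(L^\bullet_s)\frac1{(y)_{r-s}}\binom{r-s}j_{y^2}\ge P(H).$$
All coefficients are finite, so equality holds throughout. Hence $H=\mathcal G$, and each surjection $G^{s,u}/G^{(s,u)+}\to L^\bullet_{s,u}\otimes D_{r-s,j}$ induced by the degree-preserving map $\pi$ is an isomorphism. The last statement is Lemma 8, since $B$ acts on $D_{h,j}$ through $B/(c_{h+1},\dots,c_r)=F[k]$ and $y^2=t^4$. $\square$

*Example.* For $r=d=2$ and $N=1$, only $s=0$ is valid and $H\cong D_{2,1}$ is $B$-free on generators of degrees $0$ and $4$. So Tor has series $1+t^4$, the answer found by hand. For $N=1$, $m=2r$, $d=1$: $s=1$, $j=0$, $D_{r-1,0}=F[k_1,\dots,k_{r-1}]$, so $H=B/(c_r)$, as computed before.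

## Counting Tor and matching the two bounds

**Step 1: the upper bound in every degree.** We feed Proposition 9 into the Koszul bound. By the long exact Tor sequences, $P(\operatorname{Tor}^B(H,F))$ is at most the sum over the filtration quotients. By Definition 8, $\operatorname{Tor}^B(B/(c_{h+1},\dots,c_r),F)=\Lambda(\theta_{h+1},\dots,\theta_r)$ with $\deg\theta_i=2i-2N+1$. With $h=r-s$, Proposition 4 gives
$$P\bigl(H(H^*(X);Q)\bigr)\le\sum_{s\text{ valid}}P(L_s^\bullet)\binom{r-s}j_{t^4}\prod_{i=r-s+1}^r\bigl(1+t^{2i-2N+1}\bigr).\tag{23}$$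

**Step 2: proof of Theorem 1.** We set $t=1$ in (23); each product then has $s$ factors and becomes $2^s$. Below, $t$ is a new variable. Terms with $s$ not valid have zero binomial coefficient and may be included.

If $\epsilon=0$, then $m=2r=q+2l$ with $r=N+l\ge N$, and
$$k_Q\le\sum_{s+2j=d}\binom Ns2^s\binom{r-s}j=[t^d]\sum_s\binom Ns(2t)^s(1+t^2)^{r-s}=[t^d](1+t^2)^{r-N}(1+2t+t^2)^N.$$
This is $[t^d](1+t)^q(1+t^2)^l$.

If $\epsilon=1$, then $m=2r+1=q-1+2l$ with $r=N-1+l\ge N-1$. The coefficient of $t^{d-s}$ in $(1+t)(1+t^2)^{r-s}$ is $\binom{r-s}{\lfloor(d-s)/2\rfloor}$, so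
$$k_Q\le\sum_s\binom{N-1}s2^s\binom{r-s}{\lfloor(d-s)/2\rfloor}=[t^d](1+t)\sum_s\binom{N-1}s(2t)^s(1+t^2)^{r-s}.$$
The right side is $[t^d](1+t)(1+t^2)^{r-N+1}(1+t)^{2N-2}=[t^d](1+t)^{q-1}(1+t^2)^l$.

In both cases the upper bound equals $\sum_i\binom{q-\epsilon}{d-2i}\binom li$, the lower bound of Proposition 3. $\blacksquare$

**Step 3: proof of Theorem 2.** By Theorem 1 and Step 2, the two sides of the coefficientwise inequality (23) have the same finite value at $t=1$, so (23) is an equality. Substitute $P(L_s)=t^{s(s-1)}\binom Ns_{t^2}$ and $P(L_s')=t^{s(s+1)}\binom{N-1}s_{t^2}$ to obtain (4) and (5). $\blacksquare$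

## A conditional consequence for Morava K-theory

This last point rests on a cited theorem and was not used above. Kuhn and Lloyd, in the paper named earlier, proved that for a nontrivial cyclic $p$-group $C$ acting on a finite $C$-CW complex $Y$ and $n\ge1$, $\operatorname{rk}K(n)_*(Y)\ge\operatorname{rk}K(n-1)_*(Y^C)$. Take $p=2$.

First let $C=C_2$ act on $\mathbb R^{m_0}$, $m_0\le2^{n'+1}$, $n'\ge1$, by $1$ and $-1$ on two summands of dimensions $m_0',m_0''\le2^{n'}$. The fixed points of $\operatorname{Gr}_a(\mathbb R^{m_0})$ are the products $\operatorname{Gr}_b(\mathbb R^{m_0'})\times\operatorname{Gr}_{a-b}(\mathbb R^{m_0''})$. Induction down to $K(0)$, where $m_0\le2$ and the spaces are points and a circle, gives $\operatorname{rk}K(n')_*(\operatorname{Gr}_a(\mathbb R^{m_0}))\ge\sum_b\binom{m_0'}b\binom{m_0''}{a-b}=\binom{m_0}a$. This is an equality because the rank is at most the dimension of mod 2 cohomology.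

Next let $C=C_4$ act on $\mathbb R^{m_0}\oplus\mathbb R^{m_1}\oplus\mathbb C^l$ by $1,-1,\sqrt{-1}$, with $m_0+m_1=q-\epsilon$ and $m_0,m_1\le2^n$. The fixed points of $\operatorname{Gr}_d(\mathbb R^m)$ are products of $\operatorname{Gr}_a(\mathbb R^{m_0})$, $\operatorname{Gr}_b(\mathbb R^{m_1})$ and the complex Grassmannian of $i$-planes in $\mathbb C^l$, with $a+b+2i=d$. Hence $\operatorname{rk}K(n)_*(\operatorname{Gr}_d(\mathbb R^m))\ge\sum\binom{m_0}a\binom{m_1}b\binom li=\sum_i\binom{q-\epsilon}{d-2i}\binom li$, the number in Theorem 1.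

The first possible Atiyah–Hirzebruch differential is $d_{2^{n+1}-1}=v_nQ_n$, so the rank of $E_{2^{n+1}}$ is $k_{Q_n}(\operatorname{Gr}_d(\mathbb R^m))$, which is an upper bound for $\operatorname{rk}K(n)^*$. Granting the cited theorem, Theorem 1 therefore implies, for $n\ge1$ and $m\ge2^{n+1}-1$, that the Atiyah–Hirzebruch spectral sequence for $K(n)^*(\operatorname{Gr}_d(\mathbb R^m))$ collapses at $E_{2^{n+1}}$, with rank $\sum_i\binom{2^{n+1}-\epsilon}{d-2i}\binom li$.
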